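# Automorphism groups of affine varieties and the logarithmic derivative at infinity

Throughout, $\mathbb K$ is an algebraically closed field of characteristic zero. An *affine variety* is an integral affine scheme of finite type over $\mathbb K$. We write $\mathbb G_a=(\mathbb K,+)$ and $\mathbb G_m=(\mathbb K^*,\cdot)$. The letter $Y$ always denotes an affine variety and $A=\mathcal O(Y)$ its coordinate ring, a finitely generated domain. For $g\in\operatorname{Aut}(Y)$ and $f\in A$ we put $g^*f=f\circ g$, so $(gh)^*=h^*g^*$.

## 1. Actions of $\mathbb G_a$, $\mathbb G_m$ and tori, read on the coordinate ring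

**Definition (locally nilpotent derivation).** A $\mathbb K$-derivation $\partial$ of $A$ is *locally nilpotent* (an LND) if for every $a\in A$ there is $n$ with $\partial^na=0$.

For example, $d/dx$ on $\mathbb K[x]$ and $y\,\partial_x$ on $\mathbb K[x,y]$ are LNDs, while $x\,d/dx$ is not, since it fixes $x$. An LND $\partial$ gives a $\mathbb G_a$-action by $r^*=\exp(r\partial)$, and every $\mathbb G_a$-action arises in this way from exactly one LND. For $\partial=y\,\partial_x$ the action is $(x,y)\mapsto(x+ry,y)$. Nontrivial actions correspond to nonzero LNDs. The kernel of a nontrivial action is a proper closed subgroup of $\mathbb G_a$, and in characteristic zero such a subgroup is trivial. So a nontrivial $\mathbb G_a$-action is automatically effective.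

**Definition (diagonalizable derivation with integer eigenvalues).** This is a derivation $\partial$ of $A$ such that $A=\bigoplus_{j\in\mathbb Z}A_j$ with $\partial=j$ on $A_j$.

By the Leibniz rule $A_jA_k\subset A_{j+k}$, so such a $\partial$ is the same thing as a $\mathbb Z$-grading of $A$, and this is the same thing as a $\mathbb G_m$-action: $\lambda^*f=\lambda^jf$ for $f\in A_j$. For example, $x\,d/dx$ on $\mathbb K[x]$ corresponds to $x\mapsto\lambda x$. A nontrivial $\mathbb G_m$-action has a finite kernel $\mu_n$, so it yields an effective action of $\mathbb G_m/\mu_n\cong\mathbb G_m$. Hence "there is an effective $\mathbb G_m$-action" means exactly "there is a nonzero diagonalizable derivation with integer eigenvalues".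

**Definition (locally finite).** A linear operator on $A$ is *locally finite* if every element of $A$ lies in a finite-dimensional stable subspace.

Both kinds of derivation above are locally finite. The derivation $x^2\,d/dx$ of $\mathbb K[x]$ is not: its $n$-th power sends $x$ to $n!\,x^{n+1}$.

**Definition (torus actions, weights, subtori).** Let $T\cong\mathbb G_m^r$ be a torus with character lattice $M\cong\mathbb Z^r$, so that $T=\operatorname{Hom}(M,\mathbb K^*)$. A $T$-action on $Y$ is the same as a grading $A=\bigoplus_{\chi\in M}A_\chi$, where $t^*f=\chi(t)f$ for $f\in A_\chi$. The *weights* are the $\chi$ with $A_\chi\neq0$, and nonzero elements of $A_\chi$ are *semi-invariants* of weight $\chi$. A *subtorus* of $\operatorname{Aut}(Y)$ is (the image of) an effective action of some $\mathbb G_m^r$.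

For example, on the cuspidal curve with $A=\mathbb K[u^2,u^3]$ the torus $\mathbb G_m$ acts by $u\mapsto\lambda u$. The weights are $0,2,3,4,\dots$; they form a monoid that generates $\mathbb Z$ as a group.

We need two elementary facts.

**Fact 1.** *The action is effective if and only if the weights generate $M$.* The kernel consists of those $t\in\operatorname{Hom}(M,\mathbb K^*)$ that are trivial on the subgroup $M'$ generated by the weights, so it is $\operatorname{Hom}(M/M',\mathbb K^*)$. This is trivial if and only if $M'=M$, because a nonzero finitely generated abelian group has a nontrivial homomorphism to $\mathbb K^*$.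

**Fact 2.** *Nonzero semi-invariants in $A$ with linearly independent weights are algebraically independent over $\mathbb K$. Hence a torus acting effectively on $Y$ has rank at most $\dim Y$.* Distinct monomials in these semi-invariants are nonzero ($A$ is a domain) and have distinct weights, so they are linearly independent. If the action is effective, the weights generate $M$, so $r=\operatorname{rk}M$ of them are linearly independent, and $r\le\operatorname{trdeg}A=\dim Y$.

## 2. The ind-group $\operatorname{Aut}(Y)$ and its families

**Definition (ind-structure).** Let $x_1,\dots,x_n$ generate $A$ and let $A^{(1)}\subset A^{(2)}\subset\cdots$ be finite-dimensional subspaces exhausting $A$. Identify $\operatorname{End}(Y)$ with the set of tuples $(h_1,\dots,h_n)\in A^n$ satisfying all relations among the $x_i$. Its intersections with the spaces $(A^{(d)})^n$ are closed, and they filter it. Then $\operatorname{Aut}(Y)$ is the closed subset $\{(g,h):gh=hg=\mathrm{id}\}$ of $\operatorname{End}(Y)\times\operatorname{End}(Y)$. So $\operatorname{Aut}(Y)$ is an increasing union of closed affine algebraic sets, its *members*. An *algebraic subset* is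 a locally closed subset of one member; its closure is an affine algebraic set. A *morphism* from a variety to $\operatorname{Aut}(Y)$ is a map that lands in one member and is a morphism to it.

In plain words, an automorphism is recorded by the coefficients of $g^*x_i$ and of $(g^{-1})^*x_i$. For $Y=\mathbb A^1$ and $A^{(d)}$ the polynomials of degree $\le d$, the pairs are $(ax+b,\ a^{-1}x-a^{-1}b)$ with $a\ne0$, and everything lies in the first member. For $Y=\mathbb A^2$, the automorphisms $(x,y)\mapsto(x+p(y),y)$ with $p$ an arbitrary polynomial lie in no single member.

**Definition (neutral component, discreteness).** $\operatorname{Aut}^\circ(Y)$ is the union of all irreducible algebraic subsets of $\operatorname{Aut}(Y)$ that contain $\mathrm{id}$. The ind-group $\operatorname{Aut}(Y)$ is *discrete* if $\operatorname{Aut}^\circ(Y)=\{\mathrm{id}\}$.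

For example, let $Y=\mathbb G_m^2$. An automorphism of $\mathbb K[x^{\pm1},y^{\pm1}]$ sends units to units, and units are scalars times monomials. So an automorphism consists of a matrix in $\mathrm{GL}_2(\mathbb Z)$ and two scalars. In a family over an irreducible base, write the image of $x$ as $\sum_\mu a_\mu x^{\mu_1}y^{\mu_2}$ with regular functions $a_\mu$. At each point exactly one $a_\mu$ is nonzero, so the open sets $\{a_\mu\neq0\}$ are disjoint and cover the base; by irreducibility only one is nonempty. Thus the matrix is constant in the family, and $\operatorname{Aut}^\circ(Y)=\mathbb G_m^2$, while $\operatorname{Aut}(Y)$ has infinitely many components. (We use this argument again in Section 9.)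

**Fact 3.** *An action on $Y$ of $G=\mathbb G_a$ or $G=\mathbb G_m^r$ gives a morphism $G\to\operatorname{Aut}(Y)$ with image in $\operatorname{Aut}^\circ(Y)$.* The elements $g^*x_i$ and $(g^{-1})^*x_i$ come from elements of $A\otimes\mathcal O(G)$, so their coefficients are regular functions of $g$. The closure of the image is irreducible, algebraic, and contains $\mathrm{id}$.

**From a family to an automorphism of $A\otimes\mathcal O(C)$.** Let $C$ be an integral affine curve and $\varphi:C\to\operatorname{Aut}(Y)$ a morphism. Its coordinates are elements $\Phi(x_i),\Psi(x_i)\in A\otimes\mathcal O(C)$ that specialize at $t\in C$ to $\varphi_t^*x_i$ and $(\varphi_t^{-1})^*x_i$. An element of $A\otimes\mathcal O(C)$ that vanishes at every $t\in C$ is $0$: expand it in a basis of $A$; its coefficients are regular functions vanishing everywhere. Hence the $\Phi(x_i)$, and likewise the $\Psi(x_i)$, satisfy the relations among the $x_i$, since they do so at each $t$. So $\Phi$ and $\Psi$ extend to $\mathcal O(C)$-algebra endomorphisms of $A\otimes\mathcal O(C)$. At each $t$ the composite $\Phi\Psi$ specializes to $\varphi_t^*(\varphi_t^{-1})^*=\mathrm{id}$,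 and similarly for $\Psi\Phi$; so $\Phi\Psi=\Psi\Phi=\mathrm{id}$. We record:

$$\varphi\ \text{ yields an } \mathcal O(C)\text{-algebra automorphism } \Phi \text{ of } A\otimes\mathcal O(C) \text{ with specializations } \varphi_t^*. \tag{1}$$

The inverse $\Phi^{-1}=\Psi$ specializes to $(\varphi_t^{-1})^*$.

**Every $g\in\operatorname{Aut}^\circ(Y)$, $g\neq\mathrm{id}$, lies on a curve through $\mathrm{id}$.** Such a $g$ lies in an irreducible algebraic subset $Z\ni\mathrm{id}$. Replacing $Z$ by its closure, we may assume that $Z$ is an affine variety. Any two points of an irreducible variety lie on an irreducible curve (Mumford, *Abelian Varieties*, §6, Lemma), so there is an irreducible closed curve in $Z$ through $\mathrm{id}$ and $g$. Its normalization is finite and surjective. So we obtain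

$$\text{a smooth irreducible affine curve } C,\quad \varphi:C\to\operatorname{Aut}(Y),\quad t_0,t_1\in C,\quad \varphi_{t_0}=\mathrm{id},\ \varphi_{t_1}=g. \tag{2}$$

Let $\bar C$ be the smooth projective completion of $C$. The finitely many points of $\bar C\setminus C$ are the *points at infinity*. For example, if $C=\mathbb A^1$ with coordinate $t$, there is one, with local parameter $s=1/t$.

## 3. Discreteness and one-parameter subgroups

By Fact 3, an effective $\mathbb G_a$- or $\mathbb G_m$-action prevents $\operatorname{Aut}(Y)$ from being discrete. The question is whether these are the only obstructions. The following is taken from Ivan Beldiev and Alexander Perepechko, "Automorphism groups of non-normal rigid affine surfaces are finite-dimensional", arXiv:2607.00652 (2026).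

**Conjecture.** If an affine variety $Y$ admits no effective $\mathbb G_a$- or $\mathbb G_m$-actions, then $\operatorname{Aut}(Y)$ is a discrete group.

The task is to prove or disprove it. The difficulty is that a non-discrete $\operatorname{Aut}(Y)$ gives only an algebraic curve of automorphisms, with no group law on it, and we must extract an actual one-parameter group. The conjecture is true, and more holds.

**Theorem A (the conjecture).** If $Y$ admits no effective $\mathbb G_a$- or $\mathbb G_m$-action, then $\operatorname{Aut}^\circ(Y)=\{\mathrm{id}\}$.

**Theorem B.** If $Y$ admits no effective $\mathbb G_a$-action, then $\operatorname{Aut}^\circ(Y)$ is an algebraic torus $T$ with $\operatorname{rk}T\le\dim Y$, and it contains every subtorus of $\operatorname{Aut}(Y)$. For all integers $0\le r\le n$ with $n\ge1$ there is such a $Y$ with $\dim Y=n$ and $\operatorname{rk}T=r$.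

**Corollary C.** (i) $\operatorname{Aut}(Y)$ is discrete if and only if $Y$ has no effective $\mathbb G_a$- or $\mathbb G_m$-action. (ii) If $\dim Y\ge2$, the following are equivalent: $\operatorname{Aut}^\circ(Y)$ is an algebraic group; $Y$ has no effective $\mathbb G_a$-action; $\operatorname{Aut}^\circ(Y)$ is an algebraic torus.

## 4. Four affine curves by hand

For $Y=\mathbb A^1$ we have $\operatorname{Aut}(Y)=\{x\mapsto ax+b\}$, a connected algebraic group of dimension $2$. There is a $\mathbb G_a$-action, and $\operatorname{Aut}^\circ(Y)$ is not a torus. It is an algebraic group all the same, so the hypothesis $\dim Y\ge2$ in Corollary C(ii) cannot be dropped.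

For $Y=\mathbb G_m$ the automorphisms are $x\mapsto cx^{\pm1}$, and $\operatorname{Aut}^\circ(Y)=\mathbb G_m$ by the argument used for $\mathbb G_m^2$.

For $Y=\mathbb A^1\setminus\{0,1\}$ every automorphism extends to $\mathbb P^1$ and permutes $0,1,\infty$; an element of $\mathrm{PGL}_2$ is determined by the images of three points. So $\operatorname{Aut}(Y)$ has $6$ elements and is discrete. There is no nontrivial $\mathbb G_a$- or $\mathbb G_m$-action, since a connected group maps trivially to a finite one.

For the cusp, $A=\mathbb K[u^2,u^3]$, an automorphism lifts to the normalization $\mathbb A^1$ and fixes the point over the singularity, so it is $u\mapsto au$ and $\operatorname{Aut}(Y)\cong\mathbb G_m$. A $\mathbb G_a$-action would make $a$ a nowhere vanishing regular function on $\mathbb A^1$ with $a(0)=1$; so $a=1$ and there is none. The neutral component is a torus of rank $1$.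

These cases used full knowledge of $\operatorname{Aut}(Y)$, which we do not have in general.

## 5. The tangent vector at the identity, and the loss of local finiteness

Take the curve (2) and differentiate it at $t_0$. Let $u$ be a local parameter at $t_0$ and expand $\Phi(f)$ in $u$. As $\varphi_{t_0}=\mathrm{id}$ and the family is not constant, there are a least $k\ge1$ and a nonzero linear map $\eta:A\to A$ with
$$\Phi(f)\equiv f+u^k\eta(f)\pmod{u^{k+1}}\qquad\text{for all } f\in A .$$
Comparing $\Phi(fg)$ with $\Phi(f)\Phi(g)$ modulo $u^{k+1}$, and using $2k\ge k+1$, we see that $\eta$ is a derivation. So we do get a nonzero vector field on $Y$. One would now like to integrate it to an action of an algebraic group.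

This is where the attempt stops: $\eta$ need not be locally finite, while the derivations of $\mathbb G_a$- and $\mathbb G_m$-actions are. Here is an example with $Y=\mathbb A^2$, $C=\mathbb A^1$, $t_0=0$:
$$\Phi(x)=x+ty,\qquad \Phi(y)=y+t(x+ty)^2. \tag{3}$$
It is a family of automorphisms, since from $\Phi(x),\Phi(y)$ we recover $y=\Phi(y)-t\Phi(x)^2$ and then $x=\Phi(x)-ty$. Differentiating at $t=0$ gives $\eta(x)=y$, $\eta(y)=x^2$. We have
$$\eta(x^ay^b)=a\,x^{a-1}y^{b+1}+b\,x^{a+2}y^{b-1},$$
so $\eta$ sends a nonzero non-constant polynomial with non-negative integer coefficients to another one. If $x$ has degree $2$ and $y$ has degree $3$, then $\eta$ raises the degree by $1$. So the $\eta^nx$ are nonzero of pairwise distinct degrees, they span an infinite-dimensional space, and $\eta$ is not locally finite.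

Of course $\mathbb A^2$ has many $\mathbb G_a$-actions, so (3) does not contradict Theorem A; it shows that the tangent vector at $\mathrm{id}$ is the wrong derivation to look at.

## 6. The logarithmic derivative at a point at infinity

A different observation tells us where to look. Write $\Phi(f)=\sum f_i\otimes a_i$ with $f_i\in A$ linearly independent and $a_i\in\mathcal O(C)$. If every $a_i$ is regular on all of $\bar C$, then every $a_i$ is constant, and $\varphi_t^*f$ does not depend on $t$. So a non-constant family must have poles at infinity. We therefore take a derivative of the family there.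

Let $F=\mathbb K((s))$, $R=\mathbb K[[s]]$, $A_F=A\otimes_{\mathbb K}F$, $A_R=A\otimes_{\mathbb K}R$, so $A_R/sA_R=A$. For $0\ne x\in A_F$ let $\operatorname{ord}x=\max\{n:x\in s^nA_R\}$. If $x=\sum f_i\otimes a_i$ with $f_i\in A$ linearly independent over $\mathbb K$ and $a_i\in F$, then
$$\operatorname{ord}x=\min_i\operatorname{ord}a_i, \tag{4}$$
as one sees by completing the $f_i$ to a basis of $A$. For instance $\operatorname{ord}(s^{-2}x+s)=-2$ in $\mathbb K[x]\otimes F$.

At a point $p\in\bar C\setminus C$ with local parameter $s$, the completed local ring is $R$. So $\mathcal O(C)\subset F$, the order $\operatorname{ord}_p$ is the order in $s$, and a function is regular at $p$ if and only if it lies in $R$. Base change turns $\Phi$ into an $F$-algebra automorphism of $A_F$.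

**Definition (logarithmic derivative).** Let $\Phi$ be an $F$-algebra automorphism of $A_F$ and $D=1\otimes s\frac{d}{ds}$. Put
$$\nabla=\Phi D\Phi^{-1},\qquad \delta=\nabla-D.$$

As a conjugate of the derivation $D$ by an algebra automorphism, $\nabla$ is a $\mathbb K$-derivation of $A_F$. For $a\in F$ and $f\in A$,
$$\nabla(a)=\Phi(D(a))=sa'(s),\qquad \nabla\Phi(f)=\Phi D(f)=0. \tag{5}$$
So $\delta=\nabla-D$ is a derivation that kills $F$; that is, $\delta$ is $F$-linear.

**Definition (the order $m$ and the leading coefficient $\bar\delta$).** If $\delta\ne0$, let $m\in\mathbb Z$ be the least integer with $s^m\delta(A)\subset A_R$, and let $\bar\delta:A\to A$ be the reduction of $s^m\delta|_A$ modulo $s$. If $\delta=0$, put $m=-\infty$.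

The integer $m$ exists. Indeed, $s^N\delta(x_i)\in A_R$ for all generators $x_i$ and some $N$, so $s^N\delta(A)\subset A_R$ by the Leibniz rule. And $\delta|_A\neq0$ because $\delta$ is $F$-linear and nonzero; if $\delta(a)\ne0$ then $m\ge-\operatorname{ord}\delta(a)$, so the exponents are bounded below. The map $\bar\delta$ is a derivation of $A$, by reducing the Leibniz rule for $s^m\delta|_A$ modulo $s$. It is nonzero by the minimality of $m$.

*Translations.* Let $A=\mathbb K[x]$ and $\Phi(x)=x+t$ with $s=1/t$, so $\Phi(x)=x+s^{-1}$. Then $D\Phi^{-1}(x)=D(x-s^{-1})=s^{-1}$, so $\delta(x)=s^{-1}$. Hence $m=1$ and $\bar\delta=d/dx$.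

*Units.* Let $A=\mathbb K[x^{\pm1}]$ and $\Phi(x)=ax$ with $a=s^\nu v\in F^*$, $v\in R^*$. Then $D\Phi^{-1}(x)=D(a^{-1})x=-sa'a^{-2}x$, so
$$\delta(x)=\nabla(x)=-\frac{sa'}{a}\,x=-\Bigl(\nu+\frac{sv'}{v}\Bigr)x .$$
This is the usual logarithmic derivative, and its value at $s=0$ is an integer. If $\nu\ne0$, then $m=0$ and $\bar\delta=-\nu\,x\,d/dx$, which is diagonalizable with integer eigenvalues. If $\nu=0$, then $m<0$.

*The family (3).* Put $s=1/t$, so $D(t)=-t$. We claim
$$\delta(x)=ty-t^2(x+ty)^2,\qquad \delta(y)=t(x+ty)^2 .$$
The derivation $\nabla$ is determined by $\nabla(t)=-t$ and $\nabla\Phi(x)=\nabla\Phi(y)=0$, because $\Phi(x),\Phi(y)$ generate $A_F$ over $F$ and $\nabla$ is prescribed on $F$. So it is enough to check the two vanishing conditions for the proposed values. First, $\nabla(x+ty)=\delta(x)-ty+t\delta(y)=0$. Then $\nabla\bigl(y+t\Phi(x)^2\bigr)=\delta(y)-t\Phi(x)^2=0$. The highest power of $t$ is $t^4$, in $\delta(x)$, with coefficient $-y^2$, while $\delta(y)$ has only powers up to $t^3$. So $m=4$ and $\bar\delta=-y^2\,\partial_x$. The tangent vector at the identity was not even locally finite; the leading coefficient at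 infinity is an LND.

## 7. The local lemma

The three examples are instances of a general statement.

**Lemma 1.** Let $\Phi$ be an $F$-algebra automorphism of $A_F$, with $\delta$, $m$, $\bar\delta$ as above.

(a) If $m\ge1$, then $\bar\delta$ is a nonzero LND.

(b) If $m=0$, then $\bar\delta\ne0$ is diagonalizable on $A$ with integer eigenvalues.

(c) Suppose $m\le0$; let $\varepsilon=\bar\delta$ if $m=0$ and $\varepsilon=0$ if $m<0$. For $0\ne f\in A$ write $\Phi(f)=s^{-j}(x+\cdots)$ with $j=-\operatorname{ord}\Phi(f)$ and $0\ne x\in A$, where the dots lie in $sA_R$. Then $\varepsilon(x)=jx$. In particular, if $m<0$, then $\Phi(A)\subset A_R$.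

The mechanism is that $\nabla$ can be seen in two frames. In the frame of the elements $\Phi(f)$, it is just $s\,d/ds$ on coefficients, by (5). In the frame given by $A_R$, its rescaling $s^m\nabla$ reduces to $\bar\delta$ when $m\ge0$. The two frames can be compared on finite-dimensional pieces, up to a bounded power of $s$.

The comparison uses lattices. A *lattice* in a finite-dimensional $F$-vector space $W$ is a finitely generated $R$-submodule that spans $W$ over $F$. It is free, since $R$ is a discrete valuation ring. For two lattices $\Lambda,\Lambda_0$ in $W$ we have $s^N\Lambda\subset\Lambda_0$ and $s^N\Lambda_0\subset\Lambda$ for large $N$: write the finitely many generators of each in terms of a basis of the other and clear denominators. For example, $Re_1\oplus Re_2$ and $Re_1\oplus R(e_2+s^{-1}e_1)$ are lattices in $F^2$ that differ by a factor of at most $s$.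

**Proof of Lemma 1.**

**Step 1.** *The purpose is to see $\varepsilon$ as the reduction of an operator built from $\nabla$.* Let $k=\max(m,0)$ and let $\varepsilon$ be the reduction of $s^k\delta|_A$ modulo $s$. Then $\varepsilon=\bar\delta$ if $m\ge0$; if $m<0$, then $\delta(A)\subset sA_R$ and $\varepsilon=0$. This agrees with the notation in (c).

The operator $s^k\nabla=s^kD+s^k\delta$ preserves $A_R$, because $D$ does, and $s^k\delta$ is $R$-linear and sends $A$ into $A_R$. It preserves $sA_R$, because $s^k\nabla(sy)=s\,(s^ky+s^k\nabla y)$. Since $D(A_R)\subset sA_R$, the operator induced by $s^k\nabla$ on $A_R/sA_R=A$ is $\varepsilon$.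

**Step 2.** *The purpose is to build finite-dimensional pieces stable under everything.* Let $V\subset A$ be a finite-dimensional subspace. Choose a finite-dimensional $U\subset A$ with $\Phi^{-1}(V)\subset U\otimes F$, and set $W=\Phi(U\otimes F)$. Then $V\subset W$. If $(u_i)$ is a basis of $U$, then $W$ has the $F$-basis $\Phi(u_i)$, and by (5)
$$\nabla\Bigl(\sum a_i\Phi(u_i)\Bigr)=\sum sa_i'\,\Phi(u_i). \tag{6}$$
In particular $W$ is $\nabla$-stable.

Let $\Lambda=W\cap A_R$. There is a finite-dimensional $V'\subset A$ with $W\subset V'\otimes F$, and $(V'\otimes F)\cap A_R=V'\otimes R$, so $\Lambda=W\cap(V'\otimes R)$. This is a submodule of a finitely generated module over a noetherian ring, so it is finitely generated. It spans $W$, since any element of $W$ is carried into $A_R$ by a power of $s$. So $\Lambda$ is a lattice in $W$.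

Moreover $s\Lambda=W\cap sA_R$, because $W$ is an $F$-subspace. So $\Lambda/s\Lambda$ embeds in $A_R/sA_R=A$. Since $V\subset W$ and $V\subset A\subset A_R$, we have $V\subset\Lambda$, and the image of $\Lambda/s\Lambda$ in $A$ contains $V$. The operator $s^k\nabla$ preserves $W$, $A_R$ and $sA_R$, hence $\Lambda$ and $s\Lambda$, and it induces on $\Lambda/s\Lambda\subset A$ the restriction of $\varepsilon$. In sum, $\Lambda/s\Lambda$ is a finite-dimensional $\varepsilon$-stable subspace of $A$ containing $V$.

**Step 3.** *The purpose is to compare with the horizontal frame.* Let $\Lambda_0=\bigoplus R\,\Phi(u_i)$, another lattice in $W$. So there is $N\ge1$ with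
$$\Lambda\subset s^{-N}\Lambda_0,\qquad s^N\Lambda_0\subset s\Lambda . \tag{7}$$
By (6), $\nabla$ preserves every $s^j\Lambda_0$.

**Step 4.** *We prove (a).* Here $k=m\ge1$, and $s^m\nabla$ maps $s^j\Lambda_0$ into $s^{j+m}\Lambda_0$ for every $j$. By (7), if $mn\ge2N$, then
$$(s^m\nabla)^n\Lambda\subset s^{mn-N}\Lambda_0\subset s^N\Lambda_0\subset s\Lambda .$$
So $\bar\delta^{\,n}=0$ on $\Lambda/s\Lambda\supset V$. As $V$ was arbitrary, $\bar\delta$ is locally nilpotent. It is nonzero, as noted after its definition.

**Step 5.** *We prove (b).* Here $k=0$. The space $s^{-N}\Lambda_0/s^N\Lambda_0$ has as a $\mathbb K$-basis the classes of $s^j\Phi(u_i)$ with $-N\le j<N$, and by (6) $\nabla$ multiplies $s^j\Phi(u_i)$ by $j$. Put $P(X)=\prod_{j=-N}^{N-1}(X-j)$. Then $P(\nabla)$ kills this quotient, so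
$$P(\nabla)\Lambda\subset P(\nabla)s^{-N}\Lambda_0\subset s^N\Lambda_0\subset s\Lambda,$$
and $P(\bar\delta)=0$ on $\Lambda/s\Lambda\supset V$. Since $P$ has simple integer roots, the finite-dimensional space $\Lambda/s\Lambda$ is a sum of eigenspaces of $\bar\delta$ with integer eigenvalues. As $V$ was arbitrary, (b) follows.

**Step 6.** *We prove (c).* Again $k=0$, so by Step 1 the operator $\nabla$ preserves $A_R$ and induces $\varepsilon$ on $A$. The element $X=s^j\Phi(f)$ lies in $A_R$ with image $x\ne0$ in $A$, and by (5) $\nabla X=js^j\Phi(f)=jX$. Reducing modulo $s$ gives $\varepsilon(x)=jx$. If $m<0$, then $\varepsilon=0$, so $jx=0$ with $x\neq0$, and $j=0$ because the characteristic is zero. Thus $\operatorname{ord}\Phi(f)=0$ for every $f\neq0$. $\square$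

To see the lattices at work, take $\Phi(x)=x+s^{-1}$ on $\mathbb K[x]$ and $V=\langle 1,x\rangle=U$. Then $\Lambda=R\oplus Rx$ and $\Lambda_0=R\oplus R(x+s^{-1})$, and $N=2$ satisfies (7). The operator $s\nabla$ sends $1\mapsto0$ and $x\mapsto1$, so on $\Lambda/s\Lambda=V$ it is $d/dx$.

## 8. No poles at infinity: proof of Theorem A

Suppose $Y$ has no effective $\mathbb G_a$- or $\mathbb G_m$-action, but some $g\ne\mathrm{id}$ lies in $\operatorname{Aut}^\circ(Y)$. Take $C,\varphi,t_0,t_1$ as in (2) and $\Phi$ as in (1).

**Step 1.** *The purpose is to show that the family has no poles at infinity.* Let $p\in\bar C\setminus C$ with local parameter $s$, and view $\Phi$ as an automorphism of $A_F$. If $m\ge1$, Lemma 1(a) gives a nonzero LND, hence an effective $\mathbb G_a$-action. If $m=0$, Lemma 1(b) gives a nonzero diagonalizable derivation with integer eigenvalues, hence an effective $\mathbb G_m$-action. Both are excluded, so $m<0$, and Lemma 1(c) gives $\Phi(A)\subset A\otimes\mathbb K[[s]]$.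

**Step 2.** *The purpose is to conclude that the family is constant.* For $f\in A$ write $\Phi(f)=\sum f_i\otimes a_i$ with $f_i\in A$ linearly independent and $a_i\in\mathcal O(C)$. By Step 1 and (4), all $a_i$ are regular at every point of $\bar C\setminus C$. Hence they are regular on the projective curve $\bar C$, hence constant. So $\varphi_t^*f$ does not depend on $t$, and
$$g^*f=\varphi_{t_1}^*f=\varphi_{t_0}^*f=f\qquad\text{for all } f\in A .$$
Thus $g=\mathrm{id}$, a contradiction. $\blacksquare$

This proves the conjecture.

## 9. When only $\mathbb G_a$ is excluded: the torus $T$ and its weights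

We now prove Theorem B, and assume from here to the end of Section 10 that $A$ has no nonzero LND. The argument of Section 8 does not apply unchanged: $m=0$ may occur, and then there may be genuine poles, as for $x\mapsto tx$ on $\mathbb G_m$. What survives is that Lemma 1(c) gives the order of the pole exactly, once we know how $\varepsilon$ acts. So we first collect all $\mathbb G_m$-actions into one torus.

By Fact 2, subtori of $\operatorname{Aut}(Y)$ have rank at most $\dim Y$ (the trivial one has rank $0$). Let $T$ be a subtorus of maximal rank, $M$ its character lattice, and $A=\bigoplus_{\chi\in M}A_\chi$.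

**Step 1. Any two $\mathbb G_m$-actions on $Y$ commute.** *This is what allows us to combine them into tori.* Let $\partial,E$ be the corresponding diagonalizable derivations with integer eigenvalues, and let $A=\bigoplus A_j$ be the grading given by $\partial$. For $a\in A_j$ let $E_ia$ be the component of $Ea$ in $A_{j+i}$. Comparing components in the Leibniz rule, each $E_i$ is a derivation, with $E_iA_j\subset A_{j+i}$. Only finitely many $E_i$ are nonzero: $A$ has finitely many homogeneous generators, $E$ of each has finitely many components, and a derivation vanishing on generators is zero. So $E=\sum_iE_i$ is a finite sum.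

Suppose some $E_i\ne0$ with $i\neq0$. Replacing $\partial$ by $-\partial$ if necessary, we may assume $i>0$. Let $r>0$ be maximal with $E_r\ne0$. For $a\in A_j$ the component of $E^na$ in $A_{j+nr}$ is $E_r^na$, because a product of $n$ of the $E_i$ raises the degree by $nr$ only if every factor is $E_r$. Since $E$ is locally finite, the elements $E^na$, $n\ge0$, lie in a finite-dimensional subspace, so their components have bounded degrees. Hence $E_r^na=0$ for $n\gg0$. This holds for every homogeneous $a$, hence for every $a$, and $E_r$ is a nonzero LND: a contradiction.

So $E=E_0$ preserves each $A_j$. The $\mathbb G_m$-action of $\partial$ is scalar on $A_j$, and the $\mathbb G_m$-action of $E$ preserves $A_j$ (it is scalar on the eigenspaces of $E|_{A_j}$). So the two actions commute.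

**Step 2. Every $\mathbb G_m$-action on $Y$ is given by a cocharacter of $T$.** *This tells us how $\varepsilon$ acts.* By Step 1 the action commutes with all one-parameter subgroups of $T$, hence with $T$, which they generate. So $T\times\mathbb G_m$ acts on $Y$, and $A$ is graded by $M\oplus\mathbb Z$. Let $M''\subset M\oplus\mathbb Z$ be the subgroup generated by the weights of this action. It is a lattice, $A$ is $M''$-graded, and by Fact 1 the torus $\operatorname{Hom}(M'',\mathbb K^*)$ acts effectively. By the choice of $T$, $\operatorname{rk}M''\le\operatorname{rk}M$. The projection $M''\to M$ is surjective, since the weights of $T$ generate $M$ by Fact 1. So its kernel has rank $0$; it is torsion-free, hence zero. Therefore $M''$ is the graph of a homomorphism $e:M\to\mathbb Z$, that is, $e(\chi)=\langle\chi,\lambda\rangle$ for a cocharacter $\lambda$ of $T$. The given $\mathbb G_m$ acts on $A_\chi$ with the single weight $e(\chi)$, so it acts through $\lambda$.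

Every element of a torus is a product of elements of its one-parameter subgroups. So every subtorus of $\operatorname{Aut}(Y)$ lies in $T$.

**Step 3. Every $h\in\operatorname{Aut}(Y)$ permutes the weight spaces of $T$.** *This will let us treat families weight by weight.* The group $hTh^{-1}$ is a subtorus, so $hTh^{-1}\subset T$; applying this to $h^{-1}$ as well, $hTh^{-1}=T$. For a cocharacter $\lambda$ of $T$, $h\lambda h^{-1}$ is a $\mathbb G_m$-action, hence a cocharacter of $T$ by Step 2. So conjugation by $h$ induces an additive bijection of the cocharacter lattice. Consequently $c_h:T\to T$, $t\mapsto hth^{-1}$, is an automorphism of the algebraic group $T$: on a product of coordinate one-parameter subgroups it is a product of cocharacters. For $f\in A_\chi$,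
$$t^*(h^*f)=(ht)^*f=\bigl((hth^{-1})h\bigr)^*f=h^*(hth^{-1})^*f=\chi(c_h(t))\,h^*f .$$
So $h^*A_\chi\subset A_{\sigma_h(\chi)}$ with $\sigma_h(\chi)=\chi\circ c_h$, $\sigma_h\in\operatorname{Aut}(M)$. Applying this to $h^{-1}$ gives equality.

**Step 4. Families through $\mathrm{id}$ preserve each weight space.** *The permutation of Step 3 cannot jump in a family.* Let $g\in\operatorname{Aut}^\circ(Y)$, $g\ne\mathrm{id}$, and take $C,\varphi,t_0,t_1,\Phi$ as in (2) and (1). For $0\ne f\in A_\chi$ write $\Phi(f)=\sum_\mu F_\mu$, a finite sum with $F_\mu\in A_\mu\otimes\mathcal O(C)$. For each $t$ exactly one $F_\mu(t)$ is nonzero, because $\varphi_t^*f\neq0$ is $T$-homogeneous by Step 3. The open sets $\{t:F_\mu(t)\ne0\}$ are disjoint and cover the irreducible curve $C$, so only one of them is nonempty. At $t_0$ it is the one with $\mu=\chi$, since $\varphi_{t_0}=\mathrm{id}$. Hence $\Phi(A_\chi)\subset A_\chi\otimes\mathcal O(C)$. The same argument applies to $\Phi^{-1}$, whose specializations are $(\varphi_t^{-1})^*$, again equal to $\mathrm{id}$ at $t_0$: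
$$\Phi^{\pm1}(A_\chi)\subset A_\chi\otimes\mathcal O(C)\qquad(\chi\in M). \tag{8}$$

## 10. Exact pole orders and divisors of degree zero

We keep the family of Step 4.

**Step 5. Orders at infinity on a weight space.** *The aim is to compute the pole orders of $\Phi(f)$ and $\Phi^{-1}(f)$ exactly.* Let $p\in\bar C\setminus C$ with local parameter $s$. By Lemma 1(a) and the absence of LNDs, $m\le0$. Let $\varepsilon_p$ be the $\varepsilon$ of Lemma 1(c). If $m=0$, then $\varepsilon_p=\bar\delta$ is the derivation of a $\mathbb G_m$-action, which by Step 2 is given by a cocharacter $\lambda_p$ of $T$. So $\varepsilon_p$ acts on $A_\chi$ as the integer $e_p(\chi)=\langle\chi,\lambda_p\rangle$. If $m<0$, put $\lambda_p=0$, $e_p(\chi)=0$; again $\varepsilon_p=e_p(\chi)$ on $A_\chi$.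

Let $0\ne f\in A_\chi$. By (8), the leading coefficient $x$ of $\Phi(f)$ lies in $A_\chi\setminus\{0\}$. Lemma 1(c) gives $jx=\varepsilon_p(x)=e_p(\chi)x$, so $j=e_p(\chi)$, that is,
$$\operatorname{ord}_p\Phi(f)=-e_p(\chi)\qquad\text{for all } 0\ne f\in A_\chi . \tag{9}$$

For the inverse, write $e=e_p(\chi)$. By (9), the linear map $L:A_\chi\to A_\chi$, $L(f)=s^{e}\Phi(f)\bmod s$, is well defined and injective, and $s^{e}\Phi(A_\chi\otimes R)\subset A_\chi\otimes R$ by $R$-linearity. Let $0\neq G\in A_\chi\otimes F$ have order $n$, and write $G=s^n(G_0+sG_1)$ with $G_0\in A_\chi\setminus\{0\}$ and $G_1\in A_\chi\otimes R$. Then $s^{e-n}\Phi(G)\equiv L(G_0)\ne0$ modulo $s$, so $\operatorname{ord}_p\Phi(G)=\operatorname{ord}_pG-e$. Apply this to $G=\Phi^{-1}(f)$, which lies in $A_\chi\otimes F$ by (8). As $\operatorname{ord}_pf=0$, we get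
$$\operatorname{ord}_p\Phi^{-1}(f)=e_p(\chi)\qquad\text{for all } 0\neq f\in A_\chi . \tag{10}$$

**Step 6. $\Phi$ is a scalar function on each weight space.** *This is where poles of $\Phi$ and of $\Phi^{-1}$ are played against each other.* Fix $0\ne f\in A_\chi$ and put $E=\sum_{p\in\bar C\setminus C}e_p(\chi)\,p$, a divisor on $\bar C$. Write $\Phi(f)=\sum f_i\otimes a_i$ and $\Phi^{-1}(f)=\sum f_i'\otimes b_i$ with linearly independent $f_i$ (respectively $f_i'$) in $A_\chi$ and nonzero $a_i,b_i\in\mathcal O(C)$. The $a_i,b_i$ are regular on $C$. At infinity (4), (9) and (10) give $\operatorname{ord}_pa_i\ge-e_p(\chi)$ and $\operatorname{ord}_pb_i\ge e_p(\chi)$. Hence on $\bar C$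
$$\operatorname{div}(a_i)+E\ge0,\qquad \operatorname{div}(b_i)-E\ge0 .$$
Divisors of functions have degree $0$, so $\deg E\ge0$ and $\deg E\le0$. Thus $\deg E=0$, and $\operatorname{div}(a_i)+E$ is an effective divisor of degree $0$, so it is zero: $\operatorname{div}(a_i)=-E$ for all $i$. The quotient of any two $a_i$ has trivial divisor, so it is constant. Collecting terms, $\Phi(f)=f_0\otimes a$ with $f_0\in A_\chi$ and $a\in\mathcal O(C)$; since $E$ is supported at infinity, $a$ vanishes nowhere on $C$. Normalize $a(t_0)=1$ and specialize at $t_0$: this gives $f_0=f$. So
$$\Phi(f)=f\otimes a .$$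

The function $a$ depends only on $\chi$. Indeed, let $f,f'\in A_\chi$ be linearly independent with functions $a,a'$, and let $a''$ be the function of $f+f'$. Then $(f+f')\otimes a''=f\otimes a+f'\otimes a'$, so $a=a''=a'$. For proportional elements this is clear. Write $a=a_\chi$.

**Step 7. $\operatorname{Aut}^\circ(Y)\subset T$.** *We recognize $\varphi_t$ as an element of $T$.* For weights $\chi,\chi'$ we have $A_\chi A_{\chi'}\ne0$, as $A$ is a domain; so $\chi+\chi'$ is a weight, and multiplicativity of $\Phi$ gives $a_{\chi+\chi'}=a_\chi a_{\chi'}$. The weights form a monoid that generates $M$ by Fact 1. So for each $t\in C$ the map $\chi\mapsto a_\chi(t)\in\mathbb K^*$ extends to a homomorphism $M\to\mathbb K^*$, that is, to an element $\tau\in T$. For $f\in A_\chi$ we have $\varphi_t^*f=a_\chi(t)f=\tau^*f$, so $\varphi_t=\tau\in T$. In particular $g=\varphi_{t_1}\in T$.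

**Step 8. $\operatorname{Aut}^\circ(Y)=T$ as ind-groups.** *We prove the other inclusion and compare the structures.* By Fact 3, $T\subset\operatorname{Aut}^\circ(Y)$. It remains to see that $T\to\operatorname{Aut}(Y)$ is a closed embedding. Choose algebra generators $f_1,\dots,f_l$ of $A$ that are homogeneous, of weights $\chi_1,\dots,\chi_l$, and linearly independent (take finitely many homogeneous generators and keep a basis of their span). Complete them to a basis of $A$. The coefficient of $f_i$ in $h^*f_i$ and the coefficient of $f_i$ in $(h^{-1})^*f_i$ are regular functions of $h\in\operatorname{Aut}(Y)$, since $f_i$ is a polynomial in the $x_j$ and so these coefficients are polynomial in the coordinates of $h$. On $T$ they pull back to $\chi_i$ and $\chi_i^{-1}$. The $\chi_i$ generate the monoid of weights, hence the group $M$, so the $\chi_i^{\pm1}$ generate the algebra $\mathcal O(T)$. So, for a member of $\operatorname{Aut}(Y)$ that contains the image of $T$, restriction of regular functions from this member to $T$ is surjective, which means that $T$ is embedded as a closed subset.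

Thus $\operatorname{Aut}^\circ(Y)=T$. By Fact 2, $\operatorname{rk}T\le\dim Y$, and by Step 2 it contains every subtorus. This proves the first part of Theorem B.

## 11. Every rank $0\le r\le n$ occurs

Let $0\le r\le n$, $n\ge1$, and let $Z$ be a smooth affine curve of positive genus, for instance the plane curve $v^2=u^3-u$. Put
$$Y=\mathbb G_m^r\times Z^{n-r},\qquad \dim Y=n .$$

**Step 1. $Y$ has no nontrivial $\mathbb G_a$-action.** *This makes the first part of Theorem B applicable.* A morphism $\mathbb A^1\to\mathbb G_m$ is a unit of $\mathbb K[t]$, hence constant. A non-constant morphism from $\mathbb A^1$ or $\mathbb G_m$ to $Z$ would embed $\mathbb K(Z)$ into $\mathbb K(t)$, and $Z$ would have genus $0$ by Lüroth's theorem; so such morphisms are constant as well. Hence every morphism $\mathbb A^1\to Y$ is constant, and all $\mathbb G_a$-orbits on $Y$ are points. By the first part of Theorem B, $\operatorname{Aut}^\circ(Y)=T$ is a torus containing every subtorus.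

**Step 2. $\operatorname{rk}T\ge r$.** *This is the lower bound.* The torus $\mathbb G_m^r$ acts effectively on the first factor, so it is a subtorus and lies in $T$.

**Step 3. $\operatorname{rk}T\le r$.** *The upper bound comes from the invariants pulled back from $Z^{n-r}$.* For a one-parameter subgroup $\lambda$ of $T$ and $y\in Y$, the morphism $\mathbb G_m\to Y\to Z^{n-r}$ given by the orbit of $y$ is constant, since morphisms $\mathbb G_m\to Z$ are. So $T$ acts along the fibers of $Y\to Z^{n-r}$, and $\mathbb K(Z^{n-r})\subset\mathbb K(Y)^T$. Let $k=\operatorname{rk}T$ and let $f_1,\dots,f_k\in A$ be nonzero semi-invariants with linearly independent weights. They are algebraically independent over $\mathbb K(Y)^T$. Indeed, in a relation $\sum_Ic_If^I=0$ with $c_I\in\mathbb K(Y)^T$, the nonzero terms are rational semi-invariants of pairwise distinct weights, and such elements are linearly independent over $\mathbb K$, by Dedekind's independence of characters; so there are no nonzero terms. Therefore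
$$k+(n-r)\le k+\operatorname{trdeg}\mathbb K(Y)^T\le\operatorname{trdeg}\mathbb K(Y)=n,$$
so $k\le r$. Hence $\operatorname{rk}T=r$, and Theorem B is proved. $\blacksquare$

## 12. One LND produces infinitely many dimensions: proof of Corollary C

**Proof of (i).** "If" is Theorem A. Conversely, for an effective $\mathbb G_a$- or $\mathbb G_m$-action, the closure of its image is an irreducible algebraic subset of $\operatorname{Aut}(Y)$ that contains $\mathrm{id}$ (Fact 3) and is not $\{\mathrm{id}\}$. So $\operatorname{Aut}(Y)$ is not discrete.

**Proof of (ii).** If there is no effective $\mathbb G_a$-action, then $\operatorname{Aut}^\circ(Y)$ is a torus by Theorem B; and a torus is an algebraic group. It remains to show, for $\dim Y\ge2$, that if there is an effective $\mathbb G_a$-action, then $\operatorname{Aut}^\circ(Y)$ is not an algebraic group. Let $\partial\ne0$ be an LND on $A$ and $B=\ker\partial$. The idea is that $f\partial$ is again an LND for every $f\in B$, and $B$ is large. The model case is $\partial=\partial_x$ on $\mathbb K[x,y]$, where $B=\mathbb K[y]$ and $\exp(f\partial)$ is $(x,y)\mapsto(x+f(y),y)$.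

**Step 1. A local slice.** *We need an element on which $\partial$ acts as simply as possible.* Take $a\in A$ with $\partial a\ne0$ and the largest $n\geq 1$ with $\partial^na\ne0$, and put $q=\partial^{n-1}a$. Then $b:=\partial q\ne0$ and $\partial b=0$.

**Step 2. $B$ is infinite-dimensional over $\mathbb K$.** *We compare transcendence degrees.* Extend $\partial$ to $A[b^{-1}]$ by $\partial(a/b^k)=\partial(a)/b^k$; this is an LND with kernel $B[b^{-1}]$, and $\partial(q/b)=1$. We claim that every $a\in A[b^{-1}]$ lies in $B[b^{-1}][q]$, by induction on the least $n$ with $\partial^{n+1}a=0$. For $n=0$ we have $a\in B[b^{-1}]$. For $n\ge1$, $\partial^na\in B[b^{-1}]$ and $\partial^n\bigl((q/b)^n\bigr)=n!$, so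
$$a-\frac{\partial^na}{n!}\Bigl(\frac qb\Bigr)^n$$
is killed by $\partial^n$, and it lies in $B[b^{-1}][q]$ by induction; hence so does $a$. The claim gives $\dim Y\le\operatorname{trdeg}B+1$, so $\operatorname{trdeg}B\ge\dim Y-1\ge1$. So $B$ contains an element transcendental over $\mathbb K$, and its powers are linearly independent.

**Step 3. Affine spaces of every dimension inside $\operatorname{Aut}^\circ(Y)$.** *This contradicts finite-dimensionality.* Let $V\subset B$ be a finite-dimensional subspace. For $f\in V$ we have $\partial f=0$, so $(f\partial)^na=f^n\partial^na$, and $f\partial$ is an LND. The elements $\exp(\pm f\partial)x_i=\sum_n(\pm f)^n\partial^nx_i/n!$ are finite sums, polynomial in the coordinates of $f$. So $f\mapsto\exp(f\partial)$ is a morphism $V\to\operatorname{Aut}(Y)$. It is injective, because $\exp(f\partial)q=q+fb$ determines $fb$, and hence $f$, as $A$ is a domain. The closure of the image is irreducible, algebraic, and contains $\mathrm{id}$ (take $f=0$), so the image lies in $\operatorname{Aut}^\circ(Y)$.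

If $\operatorname{Aut}^\circ(Y)$ were an algebraic group, it would lie in a single member of $\operatorname{Aut}(Y)$, an affine algebraic set of some finite dimension $d$. By Step 2 there is $V\subset B$ with $\dim V>d$, and an injective morphism from $V$ to an algebraic set of dimension $d$ does not exist. So $\operatorname{Aut}^\circ(Y)$ is not an algebraic group, and in particular it is not a torus. $\blacksquare$
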